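# Noetherian local domains that map to no coherent big Cohen–Macaulay algebra

## 1. Coherent big Cohen–Macaulay algebras, and dimension at most two

All rings are commutative with identity. A noetherian local ring that is not Cohen–Macaulay may still map to a ring on which its parameters behave well. Today's question, due to Shimomoto, appears in Shravan Patankar, "Coherence of absolute integral closures", arXiv:2107.14743 (2021). It asks whether one can always find such a ring that keeps some finiteness. Two definitions make this precise.

**Definition (coherent ring).** A ring $S$ is coherent if every finitely generated ideal of $S$ is finitely presented.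

Noetherian rings are coherent. The ring $k[x_1,x_2,\dots]$ is coherent and not noetherian: a finitely generated ideal is extended from some $k[x_1,\dots,x_n]$, over which the big ring is flat, so a finite presentation there stays one. The ring $k[x,y_1,y_2,\dots]/(xy_1,xy_2,\dots)$ is not coherent: the kernel of $1\mapsto x$ is the ideal $(y_1,y_2,\dots)$, which is not finitely generated because the $y_i$ are linearly independent modulo the square of the ideal of all variables.

**Definition (big Cohen–Macaulay algebra).** Let $(R,\mathfrak m)$ be a noetherian local ring of dimension $d$. An $R$-algebra $B$, not necessarily noetherian, is a big Cohen–Macaulay algebra over $R$ if $\mathfrak mB\ne B$ and some system of parameters $x_1,\dots,x_d$ of $R$ is a regular sequence on $B$, that is, $x_i$ is a nonzerodivisor on $B/(x_1,\dots,x_{i-1})B$ for $i=1,\dots,d$.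

**Question (Shimomoto).** Does every noetherian local domain map to a coherent big Cohen–Macaulay algebra?

The answer one would first guess is yes, and the simplest cases support it. If $R$ is Cohen–Macaulay, take $B=R$. There are also non-noetherian answers: if $k$ is a perfect field of characteristic $p$ and $R=k[[x_1,\dots,x_d]]$, put $B=\bigcup_n k[[x_1^{1/p^n},\dots,x_d^{1/p^n}]]$. Each ring of the union is finite free over the previous one (with a basis of monomials), so $B$ is coherent by the argument used for $k[x_1,x_2,\dots]$, and $x_1,\dots,x_d$ is regular on $B$ by flatness. For $d\ge1$, its maximal ideal $\mathfrak n$ is the radical of $\mathfrak mB$, and $\mathfrak n=\mathfrak n^2\neq0$. So $\mathfrak n$ is not finitely generated, by Nakayama. Keep this in mind: a coherent local ring can have a very large maximal ideal.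

Here is the first case in which $R$ is not Cohen–Macaulay. Let $R=k[[x^4,x^3y,xy^3,y^4]]$, of dimension $2$, with parameters $x^4,y^4$. In $k[[x,y]]$ we have
$$y^4\cdot (x^3y)^2=x^6y^6=x^4\cdot(xy^3)^2 ,$$
so $y^4$ kills the class of $x^6y^2=(x^3y)^2$ in $R/x^4R$. This class is not zero, since $x^2y^2\notin R$. Now pass to $R'=k[[x^4,x^3y,x^2y^2,xy^3,y^4]]$. Since $x^2y^2=(x^3y)^2/x^4$ and $(x^2y^2)^2=x^4y^4$, the ring $R'$ lies in the fraction field of $R$ and is integral over $R$. It consists of the series in $k[[x,y]]$ all of whose monomials have degree divisible by $4$. It is normal: if $a/b$ with $a,b\in R'$ is integral over $R'$, then $c=a/b$ lies in $k[[x,y]]$, and comparing the parts of degree divisible by $4$ in $a=bc$ shows that $c\in R'$. So $R'$ is the normalization of $R$. If $y^4g=x^4h$ with $g,h\in R'$, then $x^4$ divides $g$ in $k[[x,y]]$, and the quotient again has only monomials of degree divisible by $4$. So $x^4,y^4$ is regular on $R'$, and $R'$ is a noetherian big Cohen–Macaulay $R$-algebra.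

This works for every noetherian local domain of dimension $d\le2$. Choose a minimal prime $P$ of $\widehat R$ with $\dim\widehat R/P=d$. The normalization $R'$ of the complete local domain $\widehat R/P$ is finite over it, local, normal and of dimension $d\le 2$, hence Cohen–Macaulay by Serre's criterion. A system of parameters of $R$ generates an ideal of finite colength in $R'$. So it is a system of parameters of $R'$, hence $R'$-regular, and $\mathfrak mR'\ne R'$. As $R'$ is noetherian, it is coherent. This proves part (ii) of Theorem 2 below.

## 2. The Segre cone over $E\times\mathbb P^1$ and the statements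

In dimension $3$, normality no longer suffices. Let $E\subset\mathbb P^2_k$ be a smooth plane cubic $F=0$ over an algebraically closed field, with coordinates chosen so that $(0:0:1)\notin E$, and $A=k[x_0,x_1,x_2]/(F)$. Let
$$S=\bigoplus_{j\ge0}A_j\otimes_k k[s,t]_j\subset A[s,t],\qquad \operatorname{Proj}S=X=E\times\mathbb P^1,\qquad R=S_{S_+},\quad \dim R=3 .$$
Put $\theta_1=x_0s$, $\theta_2=x_1t$, $\theta_3=x_0t+x_1s$. These have no common zero on $X$. Indeed, if $s=0$, then $t\ne0$, so $\theta_2=0$ gives $x_1=0$ and $\theta_3=0$ gives $x_0=0$. If $s\neq0$, then $\theta_1=0$ gives $x_0=0$ and $\theta_3=0$ gives $x_1=0$. Both contradict $(0:0:1)\notin E$. So the $\theta_i$ form a system of parameters of $R$. With $g=x_2^2st\in S_2$,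
$$\theta_3\,g=\theta_1\cdot x_2^2t^2+\theta_2\cdot x_2^2s^2. \tag{1}$$
But $g\notin(\theta_1,\theta_2)R$. Since $g,\theta_1,\theta_2$ are homogeneous, it suffices to look in $S$ (if $ug\in(\theta_1,\theta_2)S$ with $u\notin S_+$, compare the components of degree $2$). There an equation $g=\theta_1\ell+\theta_2\ell'$ with $\ell,\ell'\in S_1$ gives, in the coefficient of $st$, that $x_2^2\in x_0A_1+x_1A_1$. This is false, because $A_2=k[x_0,x_1,x_2]_2$. So $R$ is not Cohen–Macaulay. The conceptual reason is the following: the Čech complex of $S$ on the elements $x_is,x_it$ is, in degree $0$, the augmented Čech complex of $\mathcal O_X$, so that $H^2_{S_+}(S)_0=H^1(X,\mathcal O)=H^1(E,\mathcal O)\ne0$.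

A sensible person now tries to kill this class by a finite cover $\nu:E'\to E$ by an elliptic curve, passing to
$$S'=\bigoplus_j H^0(E',\nu^*\mathcal O(j))\otimes k[s,t]_j .$$
In characteristic $0$ this never begins: $\mathcal O_E\to\nu_*\mathcal O_{E'}$ is split by $\frac1{\deg\nu}\operatorname{Tr}$, so $H^1(E,\mathcal O)\to H^1(E',\mathcal O)$ is injective. In characteristic $p$ the map can be zero, but it never finishes: the same Čech complex computes $H^2_{S_+}(S')_0=H^1(E',\mathcal O)\ne0$, so a new class has appeared. A ring on which all these classes die must be reached by an infinite process. The only finiteness left is then coherence. The number $\dim S'_1=2\cdot 3\deg\nu$ tells us what to watch: as the covers grow, so does the number of independent sections. We shall show that coherence bounds this number. The answer to the question is no, and dimension $3$ is where it changes.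

**Setting.** $\Lambda$ is one of:

* (a) an algebraically closed field $k$ of characteristic $0$;
* (b) an algebraically closed field $k$ of characteristic $p>0$;
* (c) a complete DVR with uniformizer $p$, characteristic $0$ and algebraically closed residue field $k$ of characteristic $p$ (for example $W(k)$).

$E$ is an elliptic curve over $\Lambda$; in case (c) its special fiber is ordinary. $(R,\mathfrak m)$ is a noetherian local $\Lambda$-algebra of dimension $d\ge3$; in case (c) also $p\in\mathfrak m$ and $\dim R/pR=d-1$. Put $U=\operatorname{Spec}R\smallsetminus\{\mathfrak m\}$, and let $\varphi:U\to E$ be a $\Lambda$-morphism. For $z\in E(\Lambda)$, also write $z$ for the closed image of this section, and put $U_z=U\smallsetminus\varphi^{-1}(z)$. Assume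

(∗) for every $z\in E(\Lambda)$ and every quasi-coherent $\mathcal F$ on $U_z$: $H^i(U_z,\mathcal F)=0$ for $i\ge d-1$.

For the cone above, with $\varphi$ the projection $U\to X\to E$, condition (∗) holds because $U_z$ is covered by two affine open sets, the preimages of $(E\smallsetminus z)\times D_+(s)$ and $(E\smallsetminus z)\times D_+(t)$. Section 9 treats this in general.

**Theorem 1.** Under these hypotheses there is no coherent big Cohen–Macaulay $R$-algebra.

**Theorem 2.** (i) For every $d\ge3$ and each of the types (a), (b), (c) there is a noetherian local domain $R$ of dimension $d$ satisfying the hypotheses of Theorem 1. In types (a), (b) one may take the local ring at the vertex of the cone over $E\times\mathbb P^{d-2}$, $E$ any plane cubic elliptic curve, in its Segre embedding. (ii) Every noetherian local domain of dimension $\le2$ maps to a noetherian (hence coherent) big Cohen–Macaulay algebra.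

**Corollary 3.** In cases (a), (b), let $R$ be a noetherian local $k$-algebra with $\dim R\ge3$, $\operatorname{depth}R\ge2$ and $\widehat R$ a domain. If some $k$-morphism $U\to E$ to an elliptic curve does not extend to $\operatorname{Spec}R$, then $R$ has no coherent big Cohen–Macaulay algebra.

So in every dimension $d\ge3$, and in each of equal characteristic $0$, equal characteristic $p$ (any $p$) and mixed characteristic, there is a noetherian local domain that maps to no coherent big Cohen–Macaulay algebra. In dimension $\le2$ such algebras always exist, so the bound $3$ is sharp.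

## 3. Finite presentation over coherent rings, and admissible algebras

We collect what coherence gives. Write f.g. for finitely generated and f.p. for finitely presented. Two general facts are used repeatedly: the kernel of a surjection from a f.g. module to a f.p. module is f.g., and an extension of f.p. modules is f.p.

**Lemma 4.** Let $B$ be coherent.

1. F.g. submodules of $B^n$ are f.p.
2. F.g. submodules of f.p. modules are f.p.
3. Kernels of maps between f.p. modules are f.p.
4. Localizations of $B$, and quotients $B/J$ with $J$ a f.g. ideal, are coherent.
5. A filtered colimit of coherent rings along flat maps is coherent.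
6. A finite free $B$-algebra is coherent.

*Proof.* For 1, induct on $n$. Let $N\subset B^n$ be f.g. Its image under the last projection is a f.g. ideal, so f.p. Hence $N\cap B^{n-1}$ is f.g., so f.p. by induction, and $N$ is an extension of f.p. modules. For 2, if $M=B^n/P$ with $P$ f.g., a f.g. submodule is $N'/P$ with $N'\subset B^n$ f.g.; by 1, $N'$ is f.p., so $N'/P$ is. For 3, the image is f.g. in a f.p. module, so f.p. by 2; hence the kernel is f.g., so f.p. by 2. For 4, f.g. ideals of a localization extend from f.g. ideals of $B$, and localization preserves presentations. If $I/J$ is a f.g. ideal of $B/J$, it is a f.g. submodule of the f.p. $B$-module $B/J$, so f.p. over $B$, and, after tensoring with $B/J$, over $B/J$. For 5, let $C=\varinjlim C_i$; each $C_i\to C$ is flat. A f.g. ideal of $C$ is $I_iC$ with $I_i\subset C_i$ f.g., and $I_iC=I_i\otimes_{C_i}C$ is f.p. For 6, a f.g. ideal $I$ of a finite free algebra $C$ is a f.g. $B$-submodule of a finite free $B$-module, so f.p. over $B$. For a surjection $C^s\to I$ the kernel is then f.g. over $B$, so over $C$. $\square$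

**Definition (admissible).** Let $(R,\mathfrak m)$ be a noetherian local ring. An admissible $R$-algebra is a coherent big Cohen–Macaulay $R$-algebra $B$ which is local, with maximal ideal $\mathfrak n=\operatorname{rad}(\mathfrak mB)$; we write $K=B/\mathfrak n$. An admissible extension of $B$ is a flat local homomorphism $B\to B'$ with $B'$ coherent local with maximal ideal $\mathfrak n'=\operatorname{rad}(\mathfrak mB')$.

Then $B'$ is admissible, since regularity survives flat base change and $\mathfrak mB'\subset\mathfrak n'$. If $R$ has any coherent big Cohen–Macaulay algebra $B$, it has an admissible one: localize $B$ at a minimal prime of $\mathfrak mB\ne B$. The result is coherent, the sequence stays regular by flatness, and the maximal ideal is the only prime containing the extension of $\mathfrak m$, hence its radical. The union of the rings $k[[x_i^{1/p^n}]]$ in Section 1 is admissible over $k[[x_1,\dots,x_d]]$. We need two kinds of admissible extension.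

The first is $B'=(B[T]/(h))_{\mathfrak Q}$ with $h$ monic of positive degree and $\mathfrak Q$ a maximal ideal. It is coherent by Lemma 4 and flat. By integrality $\mathfrak Q$ lies over $\mathfrak n$. The ring $B'/\mathfrak nB'$ is a localization of the artinian ring $K[T]/(h)$, so the image of $\mathfrak Q$ in it is nilpotent: a power of each element of $\mathfrak QB'$ lies in $\mathfrak nB'$. Each element of $\mathfrak nB'$ is a finite combination of elements of $\mathfrak n$, each with a power in $\mathfrak mB$, so it has a power in $\mathfrak mB'$. Hence $\mathfrak QB'=\operatorname{rad}(\mathfrak mB')$.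

The second is the henselization $B^h$. It is a filtered colimit, along flat local maps, of local rings of étale $B$-algebras at primes over $\mathfrak n$. By the local structure of étale algebras these are localizations of rings $B[T]/(h)$ with $h$ monic, hence coherent, and $B^h$ is coherent by Lemma 4. Its maximal ideal is $\mathfrak nB^h\subset\operatorname{rad}(\mathfrak mB^h)$.

The definition asks for one regular system of parameters (s.o.p.). We want all of them, and coherence provides the Nakayama argument.

**Lemma 5.** If $B$ is admissible over a noetherian local ring $R$, every s.o.p. of $R$ is a regular sequence on $B$, in any order.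

*Proof.* **Step 1: neighbors may be swapped.** Let $M$ be f.p. over $B$ and let $a,b\in\mathfrak n$ be $M$-regular in this order. The module $N=\ker(b:M\to M)$ is f.g. by Lemma 4. If $bn=0$, then $n=an'$, since $b$ is regular on $M/aM$; then $abn'=0$, so $bn'=0$. Thus $N=aN$, and $N=0$ by Nakayama. If $am=bm'$, then $m'=am''$, so $a(m-bm'')=0$ and $m=bm''\in bM$. So $b,a$ is $M$-regular. With $M=B/(x_1,\dots,x_{i-1})B$ we may transpose neighbors, so a regular s.o.p. may be permuted.

**Step 2: the last element may be exchanged.** Let $x_1,\dots,x_d$ be regular on $B$ and let $x_1,\dots,x_{d-1},y$ be an s.o.p. Then $x_d^N\in(x_1,\dots,x_{d-1},y)R$ for some $N$. If $yb\in(x_1,\dots,x_{d-1})B$, then $x_d^Nb\in(x_1,\dots,x_{d-1})B$, so $b\in(x_1,\dots,x_{d-1})B$. Hence $x_1,\dots,x_{d-1},y$ is regular.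

**Step 3: all s.o.p.'s, by induction on $d$.** The case $d=0$ is trivial and $d=1$ is Step 2. Let $d\geq 2$, let $x$ be a regular s.o.p. and $y$ any s.o.p. By prime avoidance choose $w\in\mathfrak m$ outside the primes $\ne\mathfrak m$ minimal over $(x_1,\dots,x_{d-1})$ or $(y_1,\dots,y_{d-1})$. These ideals have one-dimensional quotients, so $x_1,\dots,x_{d-1},w$ and $y_1,\dots,y_{d-1},w$ are s.o.p.'s. By Steps 2 and 1, $w,x_1,\dots,x_{d-1}$ is $B$-regular. So $B/wB$ is admissible over $R/wR$, which has dimension $d-1$: it is coherent by Lemma 4, and its maximal ideal is still the radical of the extension of $\mathfrak m$. By induction $y_1,\dots,y_{d-1}$ is regular on $B/wB$, so $w,y_1,\dots,y_{d-1}$ is regular on $B$. By Step 1, $y_1,\dots,y_{d-1},w$ is regular, and by Step 2 so is $y$. Any permutation of an s.o.p. is an s.o.p., which gives the last assertion. $\square$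

## 4. Cohomology and vector bundles on the punctured spectrum of $B$

From here on $R$ is as in the Setting. For admissible $B$ put $W=\operatorname{Spec}B\smallsetminus V(\mathfrak mB)$ and let $\pi:W\to U$ be the induced morphism. It is affine, being a base change of $\operatorname{Spec}B\to\operatorname{Spec}R$.

**Lemma 6.** For admissible $B$,
$$\Gamma(W,\mathcal O)=B,\qquad H^1(W,\mathcal O)=0,\qquad H^{d-1}(W,\mathcal O)\neq0, \tag{2}$$
and every element of $H^{d-1}(W,\mathcal O)$ is killed by a power of $\mathfrak m$. In particular $W\ne\emptyset$.

*Proof.* Let $x_1,\dots,x_d$ be an s.o.p.; then $W=\bigcup D(x_i)$. The extended Čech complex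
$$B\to\prod_i B_{x_i}\to\cdots\to B_{x_1\cdots x_d}$$
is the colimit of the Koszul complexes $K^\bullet(x_1^t,\dots,x_d^t;B)$. By Lemma 5 each sequence $x_1^t,\dots,x_d^t$ is regular, so the cohomology of these is concentrated in degree $d$, where it is $B/(x_1^t,\dots,x_d^t)B\ne0$. The transition maps in degree $d$ are multiplication by $x_1\cdots x_d$. This is a composite of maps $x_i:B/(\dots,x_i^s,\dots)\to B/(\dots,x_i^{s+1},\dots)$, which are injective: if $x_ib=x_i^{s+1}c$ modulo the powers of the other $x_l$, then $b=x_i^sc$ modulo them, since $x_i$ is regular modulo any powers of the other $x_l$ by Lemma 5. So the extended complex has cohomology only in degree $d$, nonzero, and each class there comes from some $B/(x_1^t,\dots,x_d^t)B$, so it is killed by a power of $\mathfrak m$. The complex without its first term computes $H^i(W,\mathcal O)$. Vanishing of the extended complex in degrees $0$ and $1$ gives $\Gamma(W,\mathcal O)=B$, in degree $2<d$ it gives $H^1(W,\mathcal O)=0$, and degree $d$ gives the rest. $\square$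

This is where $d\ge3$ enters: for $d=2$ the group $H^1(W,\mathcal O)$ would be the nonzero one. Next comes the main use of coherence.

**Lemma 7.** Let $\mathcal V$ be a finite locally free sheaf on $W$. Then $\Gamma(W,\mathcal V)$ is a f.p. $B$-module, and $H^1(W,\mathcal V)$ is killed by a power of $\mathfrak m$.

*Proof.* **Step 1: f.p. sheaves extend to f.p. modules.** We show that a f.p. quasi-coherent sheaf $\mathcal G$ on $W$ is $\widetilde N|_W$ with $N$ a f.p. $B$-module. As $W$ is a quasi-compact open subset of an affine scheme, $\Gamma(W,\mathcal G)^\sim|_W=\mathcal G$. On each of the finitely many $D(x_i)$ the sheaf is generated by finitely many sections $m/x_i^e$ with $m\in\Gamma(W,\mathcal G)$, so some f.g. submodule $\Gamma_0\subset\Gamma(W,\mathcal G)$ has $\widetilde\Gamma_0|_W=\mathcal G$. Write $\Gamma_0=B^b/N'$. As $\mathcal G$ is f.p., $\widetilde{N'}|_W=\ker(\mathcal O_W^b\to\mathcal G)$ is of finite type, so some f.g. $N''\subset N'$ has the same restriction to $W$. Take $N=B^b/N''$.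

**Step 2: global sections.** Let $N$ be f.p. with $\widetilde N|_W\cong\mathcal V^\vee$, and let $B^a\to B^b\to N\to0$ be exact. Apply $\mathcal Hom(-,\mathcal O_W)$ and take sections; since $\Gamma(W,\mathcal O)=B$,
$$\Gamma(W,\mathcal V)=\ker(B^b\to B^a)=\operatorname{Hom}_B(N,B),$$
which is f.p. by Lemma 4. The same formula holds for any f.p. module whose restriction to $W$ is locally free.

**Step 3: $H^1$.** Let $N_1=\operatorname{im}(B^a\to B^b)$, f.p. by Lemma 4. On $W$ the sequence $0\to\widetilde N_1\to\mathcal O^b\to\mathcal V^\vee\to0$ is locally split, because $\mathcal V^\vee$ is locally free. So $\widetilde N_1|_W$ is finite locally free, and $0\to\mathcal V\to\mathcal O_W^b\to(\widetilde N_1|_W)^\vee\to0$ is exact. By Step 2, $\Gamma(W,(\widetilde N_1|_W)^\vee)=\operatorname{Hom}_B(N_1,B)$ is f.p. As $H^1(W,\mathcal O)=0$, the group $H^1(W,\mathcal V)$ is a quotient of it, so f.g. For $y\in\mathfrak m$ we have $H^1(W,\mathcal V)_y=H^1(D(y),\mathcal V)=0$, as $D(y)\subset W$ is affine. A f.g. module each of whose elements is killed by powers of the finitely many generators of $\mathfrak m$ is killed by a power of $\mathfrak m$. $\square$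

**Definition (the modules $M_j$ and the numbers $r_j$).** Let $L=\mathcal O_E(2o)$, with $o$ the origin, and $\varphi_W=\varphi\pi:W\to E$. Put $M_j=\Gamma(W,\varphi_W^*L^j)$ for $j\ge0$ and $r_j=\dim_KM_j/\mathfrak nM_j$.

By Lemma 7, $r_j$ is finite. It does not grow under an admissible extension $B\to B'$. Indeed $W'=W\times_{\operatorname{Spec}B}\operatorname{Spec}B'$ is the punctured spectrum of $B'$, flat base change gives $M_j(B')=M_j(B)\otimes_BB'$, and so, with $K'=B'/\mathfrak n'$,
$$M_j(B')/\mathfrak n'M_j(B')=(M_j/\mathfrak nM_j)\otimes_KK',\qquad r_j(B')=r_j(B). \tag{3}$$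
We shall produce more and more independent elements of $M_1/\mathfrak nM_1$ after admissible extensions.

## 5. Sections from elliptic curves stay independent modulo $\mathfrak n$

For a section $f$ of a line bundle on a scheme, the non-vanishing locus is open and its inclusion is an affine morphism, since locally it is $D(g)\subset\operatorname{Spec}C$. So the locus is affine if the scheme is. On $W$ we write $W_f$. The next lemma turns divisibility by $\mathfrak n$ into geometry.

**Lemma 8.** If $f\in\mathfrak nM_j$, then $W_f$ is affine.

*Proof.* Write $f=\sum b_im_i$, a finite sum with $b_i\in\mathfrak n=\operatorname{rad}(\mathfrak mB)$ and $m_i\in M_j$. For large $N$ all monomials of degree $N$ in the $b_i$ lie in $\mathfrak mB$. So $f^N=\sum_ly_lc_l$ with $\mathfrak m=(y_l)$, finitely many $y_l$, and $c_l\in M_{jN}$. On $W_f$ this reads $1=\sum_ly_l\cdot(c_l/f^N)$ with $c_l/f^N\in\Gamma(W_f,\mathcal O)$. Each $W_f\cap D(y_l)$ is the non-vanishing locus of a section of a line bundle on the affine scheme $D(y_l)$, hence affine. As the $y_l$ generate the unit ideal of $\Gamma(W_f,\mathcal O)$, the scheme $W_f$ is affine (Hartshorne, Ex. II.2.17).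 $\square$

The point now is that two affine pieces cannot cover $W$, because $H^{d-1}(W,\mathcal O)\ne0$, and that (∗) makes $W_z$ almost as good as affine.

**Proposition 9.** Let $B$ be admissible, $\nu:E'\to E$ a finite surjective $\Lambda$-morphism of elliptic curves, $\psi:W\to E'$ a $\Lambda$-morphism with $\nu\psi=\varphi_W$, and $j\ge1$. Then the map $H^0(E',\nu^*L^j)\otimes_\Lambda K\to M_j/\mathfrak nM_j$ induced by $\psi$ is injective. In particular $\operatorname{rank}_\Lambda H^0(E',\nu^*L^j)\le r_j$.

*Proof.* **Step 1: a bad section gives an affine open set.** The bundle $\nu^*L^j$ has positive degree on the fibers of $E'$, so its $H^1$ vanishes on fibers, and $H^0(E',\nu^*L^j)$ is finite free over $\Lambda$ with formation commuting with base change. The ring $K$ is an extension field of $k$; in case (c) because $p\in\mathfrak m$ maps to $0$ in $K$. Suppose injectivity fails. Then there is $f\in H^0(E'_B,\nu^*L^j)=H^0(E',\nu^*L^j)\otimes_\Lambda B$ with reduction $0\ne\bar f\in H^0(E'_K,\nu^*L^j)$ and pullback $\psi^*f\in\mathfrak nM_j$, where $\psi^*$ is pullback along $(\psi,\text{structure map}):W\to E'_B=E'\times_\Lambda\operatorname{Spec}B$.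 By Lemma 8, $W_f:=W_{\psi^*f}$ is affine.

**Step 2: a point $z$ with $W=W_f\cup W_z$.** The zero set of $\bar f$ in the integral curve $E'_K$ is finite, so its image in $E_K$ is finite. Since $E(k)$ is infinite, choose $\bar z\in E(k)$ such that $\bar z_K$ is not in this image, and lift it to $z\in E(\Lambda)$; in case (c) this is possible as $E$ is smooth and $\Lambda$ is complete. Let $Z(f)\subset E'_B$ be the zero set of $f$. The closed subset $Z(f)\cap\nu^{-1}(z)_B$ of $E'_B$ is proper over $\operatorname{Spec}B$, so its image there is closed. It has empty fiber over the closed point $\mathfrak n$, so the image is empty, since every nonempty closed subset of $\operatorname{Spec}B$ contains $\mathfrak n$. Put $W_z=\pi^{-1}(U_z)$. A point of $W$ outside $W_f$ and outside $W_z$ would map into $Z(f)\cap\nu^{-1}(z)_B=\emptyset$. Hence $W=W_f\cup W_z$.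

**Step 3: Mayer–Vietoris.** $W_z$ is the non-vanishing locus of a section of $\varphi_W^*\mathcal O_E(z)$, so $W_f\cap W_z$ is such a locus in the affine scheme $W_f$, hence affine. Moreover $H^{d-1}(W_z,\mathcal O)=H^{d-1}(U_z,\pi_*\mathcal O)=0$ by (∗), as $\pi$ is affine. In
$$H^{d-2}(W_f\cap W_z,\mathcal O)\to H^{d-1}(W,\mathcal O)\to H^{d-1}(W_f,\mathcal O)\oplus H^{d-1}(W_z,\mathcal O)$$
the outer terms vanish, because $d-2\ge1$. So $H^{d-1}(W,\mathcal O)=0$, contradicting (2). $\square$

By itself, with $E'=E$, this says only $2j\le r_j$, which is no contradiction. We must lift $\varphi_W$ to curves $E'$ of large degree over $E$, keeping $j=1$. The tool is $H^1(W,\mathcal O)=0$. Suppose from now on that a coherent big Cohen–Macaulay $R$-algebra exists. By Section 3 there is an admissible $B$, which we fix.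

## 6. Characteristic $p$: lifting along the Verschiebung tower

**Step 1: the tower.** Let $E_i=E^{(p^i)}$ and let $E_{i+1}\to E_i$ be the Verschiebung, the isogeny dual to the Frobenius $F:E_i\to E_{i+1}$. Its kernel $G$, of order $p$, is the Cartier dual of $\ker F$, a group of order $p$ killed by Frobenius. Since $k$ is algebraically closed, $\ker F\in\{\mu_p,\alpha_p\}$, so $G\cong\mathbb Z/p$ or $\alpha_p$. In both cases
$$G=\ker(\mathbb G_a\to\mathbb G_a,\ T\mapsto T^p-\lambda T),\qquad\lambda\in\{0,1\},$$
and $E_{i+1}\to E_i$ is a $G$-torsor. Let $\nu_n:E_n\to E$ be the composite, of degree $p^n$.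

**Step 2: lifts exist after admissible extensions.** We claim that for each $n$ there are an admissible extension $B_n$ of $B$, with punctured spectrum $W_n$, and $\psi_n:W_n\to E_n$ with $\nu_n\psi_n=\varphi_{W_n}$. Take $B_0=B$ and $\psi_0=\varphi_W$. Given $(B_i,\psi_i)$, let $P=W_i\times_{E_i}E_{i+1}$, a $G$-torsor on $W_i$. The map $T\mapsto T^p-\lambda T$ is an fppf epimorphism of $\mathbb G_a$, and $H^1_{fppf}(W_i,\mathbb G_a)=H^1(W_i,\mathcal O)=0$ by (2). So the cohomology of $0\to G\to\mathbb G_a\to\mathbb G_a\to0$ gives an exact sequence
$$\Gamma(W_i,\mathcal O)=B_i\to H^1_{fppf}(W_i,G)\to0 .$$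
Hence the class of $P$ comes from some $b\in B_i$, which means that $P$ is the restriction to $W_i$ of $\operatorname{Spec}B_i[T]/(T^p-\lambda T-b)$. Let $B_{i+1}$ be the localization of $B_i[T]/(T^p-\lambda T-b)$ at a maximal ideal, an admissible extension by Section 3. Over $W_{i+1}$ the torsor $P$ has a section, the class of $T$, so $W_{i+1}\to W_i\to E_i$ lifts to $E_{i+1}$.

**Step 3: contradiction.** By Proposition 9 for $B_n$ and by (3), $2p^n=\dim_kH^0(E_n,\nu_n^*L)\le r_1(B_n)=r_1(B)<\infty$ for all $n$, which is absurd. This proves Theorem 1 in case (b).

## 7. Mixed characteristic: an étale tower and lifting of idempotents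

**Step 1: the tower.** Let $\overline E$ be the special fiber. As $\overline E$ is ordinary and $k$ is algebraically closed, the Verschiebung $\overline E^{(p)}\to\overline E$ is a finite étale $\mathbb Z/p$-torsor. Since $E$ is proper over the complete noetherian local ring $\Lambda$, restriction to $\overline E$ is an equivalence from finite étale $E$-schemes to finite étale $\overline E$-schemes: they lift uniquely over $E\otimes\Lambda/p^m$ by topological invariance of the étale site, and algebraize by Grothendieck's existence theorem. So the torsor lifts to a finite étale $E_1\to E$ with $\mathbb Z/p$-action. It is a torsor, because $\mathbb Z/p\times E_1\to E_1\times_EE_1$ is a map of finite étale $E$-schemes that is an isomorphism over $\overline E$, and $E_1\to E$ has degree $p$ everywhere since $E$ is connected. $E_1$ is smooth and proper over $\Lambda$ with special fiber $\overline E^{(p)}$. By semicontinuity of $h^0(\mathcal O)$ and constancy of $\chi(\mathcal O)$, its generic fiber is geometrically connected of genus $1$. As $E_1$ is smooth and $\Lambda$ complete with algebraically closed residue field, $E_1$ has a section. So $E_1$ is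 an elliptic curve with special fiber $\overline E^{(p)}$, again ordinary. Iterating, we get $\nu_n:E_n\to E$ of degree $p^n$.

As in Section 6 it suffices to show: given an admissible $B$ with $\psi:W\to E_i$ lifting $\varphi_W$, there is an admissible extension $B'$ over which $\psi$ lifts to $E_{i+1}$. Then $2p^n=\operatorname{rank}_\Lambda H^0(E_n,\nu_n^*L)\le r_1$ for all $n$, a contradiction. The torsor $P=W\times_{E_i}E_{i+1}$ has group $\mathbb Z/p$, but in characteristic $0$ this group does not sit in $\mathbb G_a$. So we split $P$ modulo $p$ first, and then lift the splitting.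

**Step 2: splitting modulo $p$.** Since $p\in\mathfrak m$ and $\dim R/pR=d-1$, $p$ is part of an s.o.p., so by Lemma 5 it is a nonzerodivisor on every admissible algebra. Let $\overline W=W\cap V(p)$ with structure sheaf $\mathcal O_W/p$. From $0\to\mathcal O_W\xrightarrow{p}\mathcal O_W\to\mathcal O_{\overline W}\to0$ and (2), $\Gamma(\overline W,\mathcal O)=B/pB$. Let $\overline E_i$ be the special fiber of $E_i$. The image in $H^1(\overline W,\mathcal O)$ of the class of $P|_{\overline W}\in H^1_{et}(\overline W,\mathbb Z/p)$ is the pullback of a class in $H^1(\overline E_i,\mathcal O)$, that of $\overline E_{i+1}\to\overline E_i$. This class lifts to $H^1(E_i,\mathcal O)$, since $H^2(E_i,\mathcal O)=0$, and the pullback $H^1(E_i,\mathcal O)\to H^1(\overline W,\mathcal O)$ factors through $H^1(W,\mathcal O)=0$. So the image is $0$. By the Artin–Schreier sequence $0\to\mathbb Z/p\to\mathcal O\to\mathcal O\to0$ on $\overline W$, the torsor $P|_{\overline W}$ is given by $T^p-T=\bar b$ with $\bar b\in B/pB$. Lift $\bar b$ to $b\in B$, let $B_1$ be a localization of $B[T]/(T^p-T-b)$ at a maximal ideal, and $B'=B_1^h$. These are admissible extensions.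 Let $W'$ be the punctured spectrum of $B'$, $\overline W'=W'\cap V(p)$, and $P'=P\times_WW'=\operatorname{Spec}_{W'}\mathcal A$, where $\mathcal A$ is a finite étale, in particular finite locally free, $\mathcal O_{W'}$-algebra. The class of $T$ gives a section of $P'|_{\overline W'}$. Its image is open and closed, and corresponds to an idempotent $e\in\Gamma(\overline W',\mathcal A/p)$.

**Step 3: $e$ comes from $A:=\Gamma(W',\mathcal A)$.** For $m\ge1$, $e$ lifts uniquely to an idempotent $e_m\in\Gamma(W',\mathcal A/p^m)$, since idempotents lift uniquely along nilpotent thickenings. Let $\delta_m:\Gamma(W',\mathcal A/p^m)\to H^1(W',\mathcal A)$ be the boundary map of $0\to\mathcal A\xrightarrow{p^m}\mathcal A\to\mathcal A/p^m\to0$, which is exact since $p$ is a nonzerodivisor on $\mathcal O_{W'}$. Map this sequence for $m=1+N$ to that for $m=1$ by multiplication by $p^N$ on the left, the identity in the middle and reduction on the right; the squares commute because $p\cdot p^N=p^{1+N}$. So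
$$\delta_1(e)=p^N\delta_{1+N}(e_{1+N}).$$
By Lemma 7 and $p\in\mathfrak m$, there is $N$ with $p^NH^1(W',\mathcal A)=0$. Hence $\delta_1(e)=0$, and $e$ lies in the image of $A$, which is $A/pA$.

**Step 4: $e$ lifts to an idempotent of $A$.** By Lemma 7, $A$ is a finite algebra over the henselian local ring $B'$, hence a finite product of local rings, whose maximal ideals lie over $\mathfrak n'$ and so contain $p$. Thus $A/pA$ is the product of the corresponding nonzero local rings, and its idempotents are sums of the images of the factor idempotents. So $e$ lifts to an idempotent $\tilde e\in A$.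

**Step 5: the section.** Let $P''\subset P'$ be the open and closed subscheme where $\tilde e=1$. It is finite étale over $W'$, of degree $1$ over $\overline W'$. Now $W'$ is connected, since $\Gamma(W',\mathcal O)=B'$ is local. And $\overline W'\ne\emptyset$: otherwise $p$ would be invertible on $W'$ and act bijectively on $H^{d-1}(W',\mathcal O)$, which is nonzero with every element killed by a power of $\mathfrak m\ni p$. So $P''\to W'$ has degree $1$ everywhere and is an isomorphism. It gives a section of $P'$, that is, a lift $W'\to E_{i+1}$ of $\psi|_{W'}$. This proves Theorem 1 in case (c).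

## 8. Characteristic $0$: a $\mathbb G_a$-torsor and elimination

The tower method has a precise obstacle here. To lift $\varphi_W$ along multiplication by $n$ on $E$ is to trivialize a torsor under $E[n]\cong(\mathbb Z/n)^2\cong\mu_n^2$. By the Kummer sequence, $H^1(W,\mu_n)$ is an extension of the $n$-torsion of $\operatorname{Pic}W$ by $\Gamma(W,\mathcal O^*)/n$. The second piece can be killed by adjoining $n$-th roots, but (2) gives no control of $\operatorname{Pic}W=H^1(W,\mathcal O^*)$. What (2) does trivialize is every $\mathbb G_a$-torsor. So we replace the infinite tower by one such torsor $T\to E$, on which the pullback of $L$ has infinitely many independent sections.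

Recall what such a torsor is: over the sets $U_i$ of an open cover of $E$ one takes $U_i\times\mathbb A^1$ with coordinate $t_i$, glued by $t_i=t_j+a_{ij}$ for a Čech cocycle $(a_{ij})$ of $\mathcal O_E$. Its class is $[a_{ij}]\in H^1(E,\mathcal O)$, and it has a section exactly if the class is $0$.

But Proposition 9 does not apply to $T$: it is not proper, and the zero set of a section that has positive degree along the fibers meets the generic fiber, so its image in $E_K$ is dense and Step 2 of that proof fails. The way out is elimination. The kernel of reduction contains many sections on $T$; we combine two of them to get a section coming from $E$ itself, and apply Proposition 9 to that one.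

**Step 1: the torsor and its sections.** Let $q:T\to E$ be a $\mathbb G_a$-torsor with class $0\ne\eta\in H^1(E,\mathcal O)$. As $H^1(W,\mathcal O)=0$, the pullback of $T$ to $W$ is trivial, so $\varphi_W$ lifts to a morphism $W\to T$. Let $\mathcal F_m\subset q_*\mathcal O_T$ be the functions of degree $\le m$ along the fibers, with $\mathcal F_{-1}=0$. The transition maps are translations, so the leading coefficient is well defined and $0\to\mathcal F_{m-1}\to\mathcal F_m\to\mathcal O_E\to0$ is exact. For $j\ge1$ we have $H^1(E,L^j)=0$, so inductively $H^1(E,L^j\otimes\mathcal F_m)=0$, and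
$$H^0(E,L^j\otimes\mathcal F_m)\to H^0(E,L^j)\quad(\text{coefficient of degree }m)\ \text{is surjective.}\tag{4}$$
Let $V_j=H^0(T,q^*L^j)=\bigcup_mH^0(E,L^j\otimes\mathcal F_m)$ and $V_{j,K}=V_j\otimes_kK$. By (4), $V_1$ is infinite-dimensional. Pullback along $W\to T$ gives $B$-linear maps $\Theta_j:V_j\otimes_kB\to M_j$, compatible with products and equal to pullback along $\varphi_W$ on $H^0(E,L^j)\subset V_j$. They induce $\theta_j:V_{j,K}\to M_j/\mathfrak nM_j$. Let $Q=\ker\theta_1$. It has finite codimension, at most $r_1$, in $V_{1,K}$.

**Step 2: sections as polynomials.** Let $F=K(E_K)$ be the function field of $E_K$. The generic fiber of $T_K\to E_K$ is $\operatorname{Spec}F[t]$, with $t$ a coordinate compatible with translation. For each closed $e\in E_K$ there is a coordinate $t_e=t-a_e$, $a_e\in F$, trivializing $T_K$ over $\mathcal O_{E_K,e}$; since $t$ itself trivializes $T_K$ over a nonempty open set, we may take $a_e=0$ for all but finitely many $e$. Fix a rational section $\sigma\ne0$ of $L$ on $E_K$, which identifies $V_{j,K}$ with a subspace of $F[t]\sigma^j$. An element of $F[t]\sigma^j$ lies in $V_{j,K}$ if and only if, for every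 closed $e$, it is a generator of $L^j$ at $e$ times a polynomial in $t_e$ with coefficients in $\mathcal O_{E_K,e}$. This is the fact that a rational section of the vector bundle $L^j\otimes\mathcal F_m$ is regular if it is so at all closed points.

**Step 3: the elements of $Q$ have no common irreducible factor in $F[t]$.** Here an element of $F[t]\sigma$ is read as its coefficient in $F[t]$. Suppose $h$ is such a factor. Let $F'=F[t]/(h)$, $\tau$ the image of $t$, and $\rho:C\to E_K$ the regular projective curve with function field $F'$, finite over $E_K$.

Assume first that $\tau-a_e\in\mathcal O_{C,P}$ for all closed $P\in C$, $e=\rho(P)$. Then $t_e\mapsto\tau-a_e$ defines an $E_K$-morphism to $T_K$ near each $P$. These agree at the generic point, so they glue to an $E_K$-morphism $C\to T_K$. Thus $\rho^*T_K$ has a section and $\rho^*\eta_K=0$. But $\mathcal O_{E_K}\to\rho_*\mathcal O_C$ is split by $\frac1{\deg\rho}\operatorname{Tr}$, as we are in characteristic $0$. So $\rho^*$ is injective on $H^1(\mathcal O)$, and $\eta_K\ne0$: a contradiction.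

So for some $P$, with $e=\rho(P)$, the function $\tau-a_e$ has a pole at $P$, of order $s\ge1$ say. The bundle $L$ has degree $2$, so it is globally generated, and by (4) for each $m$ there is $f_m\in H^0(E_K,L\otimes\mathcal F_m)\subset V_{1,K}$ whose degree-$m$ coefficient does not vanish at $e$. In terms of a generator of $L$ at $e$, $f_m=\sum_{i\le m}c_it_e^i$ with $c_i\in\mathcal O_{E_K,e}$ and $c_m$ a unit. At $P$ the term $c_m(\tau-a_e)^m$ has valuation $-sm$, and the terms with $i<m$ have valuation $\ge-si>-sm$. So the image of $f_m/\sigma$ in $F'$ has valuation $-sm+\text{const}$ at $P$, the constant being the valuation of the ratio of the generator and $\sigma$. These images have distinct valuations, so they are linearly independent over $K$, and the image of $V_{1,K}$ in $F'$ is infinite-dimensional. But $Q$ maps to $0$ and has finite codimension: a contradiction.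

**Step 4: two coprime elements of $Q$.** Take $0\ne\bar f\in Q$. For each of its finitely many irreducible factors $h_i$ in $F[t]$, $Q\cap h_iF[t]\sigma$ is a proper subspace of $Q$ by Step 3. As $K$ is infinite, $Q$ is not a finite union of proper subspaces, so there is $\bar f'\in Q$ outside all of them. Then $\bar f,\bar f'$ are coprime in $F[t]$.

**Step 5: elimination of $t$.** We claim that for some $j\ge2$ there are $\bar a,\bar a'\in V_{j-1,K}$ and $0\ne\bar c\in H^0(E_K,L^j)$ with $\bar a\bar f+\bar a'\bar f'=\bar c$. Write $\bar f=f_0\sigma$, $\bar f'=f_0'\sigma$ and $uf_0+u'f_0'=1$ with $u,u'\in F[t]$. The candidates are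
$$\bar a=\bar c\,\sigma^{-1}u,\qquad\bar a'=\bar c\,\sigma^{-1}u',\qquad\text{for which}\quad\bar a\bar f+\bar a'\bar f'=\bar c\,(uf_0+u'f_0')=\bar c .$$
We must choose $\bar c$ so that they lie in $V_{j-1,K}$. For all but finitely many closed points $e$, $\sigma$ generates $L$ at $e$, $t_e=t$, and $u,u'$ have coefficients in $\mathcal O_{E_K,e}$; there the criterion of Step 2 holds. At each remaining $e$ let $N_e\ge0$ be at least $v_e(\sigma)$ plus the maximal pole order at $e$ of the coefficients of $u,u'$ as polynomials in $t_e$. If $\bar c$ vanishes to order $\ge N_e$ at $e$, then in terms of a generator of $L^{j-1}$ the coefficients of $\bar c\sigma^{-1}u$ and $\bar c\sigma^{-1}u'$ have valuation $\ge0$, and the criterion holds at $e$. The $N_e$ do not depend on $j$. By Riemann–Roch, for $j\gg0$ there is $0\ne\bar c\in H^0(E_K,L^j)$ vanishing to these orders.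

**Step 6: contradiction.** Lift $\bar f,\bar f',\bar a,\bar a',\bar c$ to $f,f'\in V_1\otimes_kB$, $a,a'\in V_{j-1}\otimes_kB$, $c\in H^0(E,L^j)\otimes_kB$. Since $\bar f,\bar f'\in Q$, $\Theta_1(f),\Theta_1(f')\in\mathfrak nM_1$, so $\Theta_j(af+a'f')\in\mathfrak nM_j$. The element $c-(af+a'f')$ reduces to $0$ in $V_{j,K}$, so it lies in $V_j\otimes_k\mathfrak n$. Hence $\Theta_j(c)\in\mathfrak nM_j$ too. So $0\ne\bar c\in H^0(E,L^j)\otimes_kK$ maps to $0$ in $M_j/\mathfrak nM_j$, contradicting Proposition 9 with $E'=E$, $\psi=\varphi_W$. This proves Theorem 1 in case (a), and with Sections 6 and 7 the proof is complete. $\square$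

## 9. Cones over $E\times\mathbb P^{d-2}$ in all three types

We prove Theorem 2(i); part (ii) was proved in Section 1.

**Step 1: the graded ring.** Let $E\subset\mathbb P^2_\Lambda$ be a smooth plane cubic $F=0$ with a section. In case (c) take it with ordinary special fiber: ordinary curves exist over $k$ for every $p$, and lifting the coefficients of a Weierstrass equation gives $E$, as the discriminant lifts to a unit. Let $A=\Lambda[x_0,x_1,x_2]/(F)$ and
$$S=\bigoplus_{j\ge0}A_j\otimes_\Lambda\Lambda[s_0,\dots,s_{d-2}]_j .$$
$A$ is a domain. Indeed $F$ is irreducible over the field $k$ (after reduction modulo $p$ in case (c)). A factorization of $F$ over $\Lambda$ has homogeneous factors, whose reductions are nonzero of the same degrees; so one factor has degree $0$, with nonzero image in $k$, and is a unit. As $\Lambda[x_0,x_1,x_2]$ is factorial, $F$ is prime. So $S$ is a domain, being a subring of $A[s_0,\dots,s_{d-2}]$. It is generated over $\Lambda$ by the $x_is_l$, and $\operatorname{Proj}S=X:=E\times_\Lambda\mathbb P^{d-2}_\Lambda$ in the Segre embedding. The natural map $\operatorname{Spec}S\smallsetminus V(S_+)\to X$ is affine, since the preimage of $D_+(s)$ is $D(s)$.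

**Step 2: the local ring in types (a), (b).** $R=S_{S_+}$ is a noetherian local domain of dimension $\dim X+1=d$, and $V(S_+R)=\{\mathfrak m\}$.

**Step 3: the local ring in type (c).** Localizing $S$ at $(p,S_+)$ would give dimension $d+1$, with $V(S_+)$ too large. We cut down by setting $p$ equal to a form of degree $1$. Each $A_j$ is free over $\Lambda$: multiplication by $F$ is injective modulo $p$, so $A_j$ is torsion-free, and it is f.g. over a DVR. So $\overline S=S/pS$ is the analogous ring over $k$, a domain of dimension $d$, and $\overline X=\operatorname{Proj}\overline S$ is smooth of dimension $d-1\ge2$. Let $\overline A=A/pA$. As $H^0(\overline E,\mathcal O(j))=\overline A_j$ for $j\ge0$, the Künneth formula gives $\overline S_j=H^0(\overline X,\mathcal O(j))$ for $j\ge0$. By Bertini (Hartshorne II.8.18, III.7.9.1) choose $\bar y\in\overline S_1$, $\bar y\neq0$, whose divisor $Y\subset\overline X$ is regular and connected, hence integral. An element of $\overline S_j$ vanishing on $Y$ is $\bar y$ times a section of $\mathcal O(j-1)$, so it is divisible by $\bar y$ in $\overline S$; for $j=0$ it is $0$. So $\overline S/\bar y\overline S\subset\bigoplus_jH^0(Y,\mathcal O(j))$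 is a domain, and its localization at the irrelevant ideal has dimension $d-1$.

Lift $\bar y$ to $y\in S_1$ and let $R=(S/(p-y))_{(p,S_+)}$. In the noetherian local ring $S_{(p,S_+)}$ the sequence $p,y$ is regular, because $S$ and $\overline S$ are domains and $\bar y\ne0$. Hence so are $p,p-y$ and, permuting, $p-y,p$. So $p$ is a nonzerodivisor on $R$, and $R/pR$, the localization of $\overline S/\bar y\overline S$ at its irrelevant ideal, is a domain of dimension $d-1$. Hence $\dim R=d$. And $R$ is a domain: if $ab=0$ with $a,b\ne0$, then dividing out the maximal powers of $p$, which exist by Krull's intersection theorem, we may assume $a,b\notin pR$; but $ab=0\in pR$ contradicts primeness of $pR$. Also $p\in\mathfrak m$, $p\ne0$ and $R/\mathfrak m=k$, so $R$ has mixed characteristic. Since $p=y$ in $R$, $p\in S_+R$, so $V(S_+R)=\{\mathfrak m\}$.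

**Step 4: condition (∗) in all types.** In all cases $U=\operatorname{Spec}R\smallsetminus V(S_+R)$, and $U\to\operatorname{Spec}S\smallsetminus V(S_+)\to X$ is affine: the first map is a base change of $\operatorname{Spec}R\to\operatorname{Spec}S$, the second was treated in Step 1. Let $\varphi:U\to X\to E$. For $z\in E(\Lambda)$, $\mathcal O_E(z)$ is ample on $E$ over the affine base, so $E\smallsetminus z$ is affine. So $U_z$, the preimage of $(E\smallsetminus z)\times\mathbb P^{d-2}_\Lambda$, is a separated scheme covered by $d-1$ affine open sets, the preimages of $(E\smallsetminus z)\times D_+(s_l)$ for $0\le l\le d-2$. By Čech cohomology $H^i(U_z,\mathcal F)=0$ for $i\ge d-1$ and $\mathcal F$ quasi-coherent, which is (∗). By Theorem 1, $R$ maps to no coherent big Cohen–Macaulay algebra. $\square$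

For $d=3$ and $\Lambda=k$ this is the ring of Section 2, in any characteristic.

## 10. Morphisms to elliptic curves that do not extend, and Hartshorne–Lichtenbaum vanishing

Corollary 3 replaces the explicit covering by a vanishing theorem.

**Step 1: every fiber is nonempty.** Let $d=\dim R$, $\varphi:U\to E$ the given morphism and $z\in E(k)$. If $\varphi^{-1}(z)=\emptyset$, then $\varphi$ maps $U$ to the affine scheme $E\smallsetminus z$, so it is given by a ring map to $\Gamma(U,\mathcal O)=R$, the equality because $\operatorname{depth}R\ge2$. Then $\varphi$ extends to $\operatorname{Spec}R$, against the hypothesis. So $\varphi^{-1}(z)\ne\emptyset$.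

**Step 2: verification of (∗).** The set $\varphi^{-1}(z)\cup\{\mathfrak m\}$ is closed in $\operatorname{Spec}R$, say equal to $V(I)$, so $U_z=\operatorname{Spec}R\smallsetminus V(I)$. It contains a nonmaximal prime, so $\dim\widehat R/I\widehat R=\dim R/I\ge1$. As $\widehat R$ is a domain, the Hartshorne–Lichtenbaum vanishing theorem gives $H^d_I(M)=0$ for all $R$-modules $M$, and Grothendieck vanishing gives $H^i_I(M)=0$ for $i>d$. Hence $H^i(U_z,\widetilde M)=H^{i+1}_I(M)=0$ for $i\ge d-1$. Every quasi-coherent sheaf on $U_z$ is the restriction of some $\widetilde M$, so this is (∗), and Theorem 1 applies. $\square$
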